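# Graph products and asymptotic property C

## 1. A metric on half of the vertices of a tree

Let $\mathcal T$ be a tree whose vertices are split as $T\sqcup P$, with $T$ nonempty, so that every edge joins a vertex of $T$ to a vertex of $P$. For $p\in P$ let $N(p)\subset T$ be its set of neighbors, and suppose that each $N(p)$ carries a metric $\delta_p$. We turn $T$ into a metric space by adding up what happens at the vertices of $P$ along a path.

For $x\in T$ and $p\in P$ let $\pi_p(x)\in N(p)$ be the first vertex after $p$ on the tree geodesic from $p$ to $x$. Define
$$d(x,y)=\sum_{p\in P}\delta_p(\pi_p(x),\pi_p(y))\qquad(x,y\in T).\tag{1}$$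

We call $(T,d)$ a **tree of spaces** with pieces $(N(p),\delta_p)$. Here are the facts about (1) that we need.

First, $\pi_p(x)\neq\pi_p(y)$ if and only if $p$ lies on the geodesic $[x,y]$. If $p\in[x,y]$, then $p$ is an interior vertex of $[x,y]$ (the ends are in $T$) and $\pi_p(x),\pi_p(y)$ are the two different vertices next to it. Conversely, if the geodesics from $p$ to $x$ and to $y$ start with different edges, then going from $x$ to $p$ and on to $y$ gives a path without backtracking, which is $[x,y]$. So the sum (1) is finite. If $[x,y]$ is $x=x_0,p_1,x_1,\dots,p_k,x_k=y$, then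
$$d(x,y)=\sum_{i=1}^k\delta_{p_i}(x_{i-1},x_i).\tag{2}$$
By (1), $d$ is symmetric and satisfies the triangle inequality, because each $\delta_p$ does. By (2), it vanishes only for $x=y$. So $d$ is a metric. From (2) and (1) we also read off:
$$d(x,y)=d(x,z)+d(z,y)\ \text{ if } z\in T\cap[x,y];\tag{3}$$
$$d(x,y)\ge\delta_p(\pi_p(x),\pi_p(y))\ \text{ for every } p\in P;\qquad d(x,y)=\delta_p(x,y)\ \text{ if } x,y\in N(p).\tag{4}$$

**Examples.** If $P$ is a single vertex $p$, then $\mathcal T$ is a star, $T=N(p)$ and $d=\delta_p$. If $T=\mathbb Z$, the vertices of $P$ are the midpoints $n+\frac12$, and each piece $\{n,n+1\}$ has diameter $1$, then $d$ is the usual metric of $\mathbb Z$. For a third example, let $A,B$ be groups and $G=A*B$, with Bass–Serre tree $T=G/B$, $P=G/A$, the edge $g\in G$ joining $gB$ to $gA$. The neighbors of $gA$ are the cosets $gsB$, $s\in A$, so $N(gA)$ is a copy of $A$. Give it the metric $\ell(s^{-1}s')$ for some norm $\ell$ on $A$. If $g=a_1b_1a_2b_2$ with all letters nontrivial, the geodesic from $B$ to $gB$ is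
$$B,\ A,\ a_1B,\ a_1b_1A,\ a_1b_1a_2B=gB,$$
and (2) gives $d(B,gB)=\ell(a_1)+\ell(a_2)$.

The last example shows what the construction is for. The tree with pieces $A$ records the $A$-letters of a reduced word, and exchanging the roles of $A$ and $B$ gives a second tree that records the $B$-letters. Together the two trees record the length of $g$, so $G$ sits isometrically in an $\ell^1$-product of two trees of spaces, whose pieces are copies of $A$ and of $B$. We shall do this for every graph product, and use it to transfer a covering property from the vertex groups to the whole group.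

## 2. Graph products, asymptotic property C, and the two theorems

**Definition (graph product).** Let $\Gamma$ be a simplicial graph with vertex set $V$ and a group $G_v$ for each $v\in V$. The graph product $\mathfrak G\Gamma$ is the quotient of the free product $\ast_{v\in V}G_v$ by the normal subgroup generated by all commutators $[g,h]$ with $g\in G_u$, $h\in G_v$, where $u,v$ are adjacent.

With no edges this is the free product, and for a complete graph it is the direct sum. For the path with edges $ab$ and $bc$ it is $(G_a*G_c)\times G_b$. If all $G_v=\mathbb Z$ we get the right-angled Artin groups, and if all $G_v=\mathbb Z/2$ the right-angled Coxeter groups.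

**Definition (disjointness, asymptotic dimension, property C).** A family $\mathcal U$ of subsets of a metric space $X$ is *$r$-disjoint* if $d(U,U')\ge r$ for all distinct $U,U'\in\mathcal U$, and *uniformly bounded* if the diameters of its members have a finite common bound. We write $\operatorname{asdim}X\le n$ if for every $r>0$ the space $X$ is covered by $n+1$ uniformly bounded $r$-disjoint families. The space $X$ has *asymptotic property $C$* (Dranishnikov), for short APC, if for every sequence $R_1\le R_2\le\cdots$ of positive numbers there are $n$ and uniformly bounded families $\mathcal U^1,\dots,\mathcal U^n$ that together cover $X$, with $\mathcal U^i$ being $R_i$-disjoint.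

Families may be empty, and empty sets are discarded. The number $n$ in APC may depend on the whole sequence $(R_i)$. If $\operatorname{asdim}X\le n$, then $X$ has APC: use $r=R_{n+1}$ for all $n+1$ families. Both notions pass to subspaces (intersect all sets with the subspace). We call a metric space *$w$-discrete* if distinct points are at distance at least $w$. In a $w$-discrete space with $w\ge R_1$, the singletons form one $R_1$-disjoint family, so this one family settles APC for that sequence.

**Example.** $\operatorname{asdim}\mathbb Z\le1$: for an integer $M\ge r$ the blocks $[jM,(j+1)M)\cap\mathbb Z$ with $j$ even form an $r$-disjoint family, and so do those with $j$ odd. A finite group has $\operatorname{asdim}=0$.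

**Metrics on groups.** All groups are countable and carry a proper left-invariant metric, where proper means that balls are finite. APC does not depend on which one. Let $d,d'$ be two such metrics on $G$, let $(G,d)$ have APC, and let $R_1\le R_2\le\cdots$ be given. The set $\{g:d'(1,g)<R_i\}$ is finite, so there are $R_1'\le R_2'\le\cdots$ such that $d'(1,g)<R_i$ implies $d(1,g)<R'_i$. Families for $d$ and $(R'_i)$ are then $R_i$-disjoint for $d'$. They are uniformly bounded for $d'$, because the $d$-balls around $1$ are finite. With constant sequences, the same argument shows that $\operatorname{asdim}G$ does not depend on the metric. In general both are coarse invariants.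

The following question is from Gregory C. Bell and Danielle S. Moran, "On constructions preserving the asymptotic topology of metric spaces", arXiv:1309.6276 (2013): *if $\Gamma$ is finite and all $G_v$ have asymptotic property $C$, does $\mathfrak G\Gamma$ have it?*

**Theorem A.** Let $\Gamma$ be a finite graph and $G_v$ countable groups. Then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ have APC.

**Theorem B.** Let $\Gamma$ have countable vertex set $V$ and let the $G_v$ be countable. Put $V_\infty=\{v:\operatorname{asdim}G_v=\infty\}$ and suppose that the induced subgraph $\Gamma[V_\infty]$ has finite chromatic number. Then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ have APC. In particular: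

* if all $\operatorname{asdim}G_v<\infty$ (not necessarily bounded), then $\mathfrak G\Gamma$ has APC for every countable $\Gamma$ (for example all countable right-angled Artin and Coxeter groups);
* if $\Gamma$ has finite chromatic number (for example countable free products), then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ do.

The chromatic number is the least number of *independent* sets (sets without adjacent vertices) into which the vertex set can be partitioned. Nothing is claimed when $\Gamma[V_\infty]$ has infinite chromatic number.

"Only if" is immediate in both theorems. The composite $G_v\to\mathfrak G\Gamma\to G_v$, in which the second map kills all $G_u$ with $u\ne v$, is the identity. So $G_v$ is a subgroup, the restriction of a proper left-invariant metric to it is again one, and APC passes to subspaces.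

With one vertex there is nothing to show. With two vertices there are two cases: $A\times B$ asks about products, and $A*B$, by Section 1, asks about trees of spaces and then about products. It will turn out that these two problems suffice for every finite $\Gamma$.

## 3. The tree of an independent set of vertices

Let $V$ be countable and $G=\mathfrak G\Gamma$.

**Norms on the vertex groups.** The purpose is to have metrics on the $G_v$ that stay proper when put together over an infinite $V$. Choose integers $w_v\ge1$ such that $\{v:w_v\le r\}$ is finite for all $r$. If $d$ is a proper left-invariant metric on $G_v$, put $\ell_v(1)=0$ and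
$$\ell_v(g)=\max(\lceil d(1,g)\rceil,w_v)\qquad(g\ne1).$$
This is symmetric, since $d(1,g^{-1})=d(g,1)$. It is subadditive: with $a=d(1,g)$, $b=d(1,h)$ we have $d(1,gh)\le a+b$, and
$$\max(\lceil a+b\rceil,w)\le\max(\lceil a\rceil,w)+\max(\lceil b\rceil,w).$$
The cases where $g$, $h$ or $gh$ is trivial are clear. So $\ell_v(s^{-1}s')$ is a left-invariant metric on $G_v$. It is proper because $\ell_v(g)\ge d(1,g)$, and it is $w_v$-discrete. Moreover,
$$\{(v,g):g\in G_v\setminus\{1\},\ \ell_v(g)\le r\}\ \text{ is finite for each } r,\tag{5}$$
because only finitely many $v$ have $w_v\le r$, and each of these contributes a finite ball.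

**Retractions.** For a full subgraph $\Lambda$, killing all $G_u$ with $u\notin\Lambda$ gives a homomorphism $\mathfrak G\Gamma\to\mathfrak G\Lambda$, and $\mathfrak G\Lambda\to\mathfrak G\Gamma\to\mathfrak G\Lambda$ is the identity. So $\mathfrak G\Lambda$ is a subgroup of $\mathfrak G\Gamma$, with a retraction onto it.

**The splitting.** Let $W\subset V$ be independent. Put $H=H_W=\mathfrak G(\Gamma-W)$. For $v\in W$ let $\mathrm{lk}\,v$ be the full subgraph on the neighbors of $v$. Since $W$ is independent, $\mathrm{lk}\,v\cap W=\emptyset$, so $L_v=\mathfrak G(\mathrm{lk}\,v)\le H$. Put $K_v=G_v\times L_v$.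

We claim that $G$ is the fundamental group of the star-shaped tree of groups with center group $H$, leaf groups $K_v$ ($v\in W$), and edge groups $L_v$ included in the obvious way. Compare presentations. The fundamental group of this star is generated by $H$ and the $K_v$, with the copy of $L_v$ in $K_v$ identified with the one in $H$. So it is generated by the $G_u$ with $u\notin W$, subject to the commutators for the edges of $\Gamma-W$, and the $G_v$ with $v\in W$, subject to the commutators of $G_v$ with $G_u$ for $u\in\mathrm{lk}\,v$. Every edge of $\Gamma$ is of exactly one of these two kinds, because no edge has both ends in $W$. So this is the presentation of $\mathfrak G\Gamma$.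

By Bass–Serre theory (Serre, *Trees*, Ch. I, §§4–5) there is a tree $\mathcal T_W$ on which $G$ acts, with vertex set $T\sqcup P$,
$$T=T_W=G/H,\qquad P=\bigsqcup_{v\in W}G/K_v,$$
and edges $gL_v$ joining $gH$ to $gK_v$.

**The pieces.** We identify $N(p)$ with $G_v$ for $p=gK_v$. The neighbors of $p$ are the $gslH=gsH$ with $s\in G_v$, $l\in L_v\le H$, so $N(p)=\{gsH:s\in G_v\}$. The retraction onto $G_v$ kills $H$ and fixes $G_v$, so
$$H\cap G_v=1,\tag{6}$$
and the $gsH$ are distinct for distinct $s$. Put
$$\delta_p(gsH,gs'H)=\ell_v(s^{-1}s').$$
This does not depend on the choice of $g$: another representative of $gK_v$ is $gs_0l$ with $s_0\in G_v$, $l\in L_v$, and $gs_0lsH=gs_0slH=gs_0sH$. So the labels $s$ are only multiplied on the left by $s_0$, and $s^{-1}s'$ is unchanged. Hence $(N(p),\delta_p)$ is a well-defined metric space isometric to $(G_v,\ell_v)$, and $\delta_{gp}(gx,gy)=\delta_p(x,y)$.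

Let $d_W$ be the metric (1) on $T_W$. It is $G$-invariant. If $W=\{u\}$, then $T_W$ is $w_u$-discrete, since by (2) the distance of two distinct points is a sum of at least one nonzero value of $\ell_u$.

**Example.** For the path with edges $ab$ and $bc$, $G=(G_a*G_c)\times G_b$. Take $W=\{b\}$: then $H=L_b=G_a*G_c$ and $K_b=G$, so $P$ is one point and $T=G/H=G_b$, a star. Take $W=\{a,c\}$: then $H=L_a=L_c=G_b$, so $T=G/G_b=G_a*G_c$, and $P$ consists of the cosets $xG_a$ and $xG_c$ in $G_a*G_c$. Here the pieces are of two kinds, copies of $G_a$ and copies of $G_c$.

## 4. Word length is a sum of tree distances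

For pointed metric spaces $X_c$, write $\bigoplus_cX_c$ for the set of families $(x_c)$ that equal the base point for almost all $c$, with the $\ell^1$-metric $\sum_cd(x_c,x_c')$.

**Proposition 1.** Let $V=\bigsqcup_cW_c$ be a partition into independent sets, and put $H_c=H_{W_c}$, $T_c=T_{W_c}$. Then
$$d(g,g')=\sum_cd_{W_c}(gH_c,g'H_c)$$
is a proper left-invariant metric on $G$, and $d(1,g)=\ell_v(g)$ for $g\in G_v$. Hence $g\mapsto(gH_c)_c$ is an isometric embedding of $(G,d)$ into $\bigoplus_cT_c$, with base points $H_c\in T_c$.

**Step 1: the length formula, reduced to one tree.** Call an element of some $G_u\setminus\{1\}$ a letter, or syllable. Let $g=g_1\cdots g_k$ with $g_i\in G_{u_i}\setminus\{1\}$, and with $k$ minimal among all such words for $g$. We claim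
$$\sum_cd_{W_c}(H_c,gH_c)=\sum_{i=1}^k\ell_{u_i}(g_i).\tag{7}$$
It suffices to show, for each $W=W_c$ with $H=H_c$, that $d_W(H,gH)$ is the sum of $\ell_{u_i}(g_i)$ over the $i$ with $u_i\in W$. Group the word as
$$g=h_0w_1h_1w_2\cdots w_rh_r,$$
where $w_i\in G_{v_i}$ are the letters with $v_i\in W$, and the $h_i$ are the (possibly empty) subwords between them. So $h_i\in H$.

**Step 2: a path from $H$ to $gH$.** Put $y_0=H$ and, for $1\le i\le r$,
$$p_i=h_0w_1\cdots w_{i-1}h_{i-1}K_{v_i},\qquad y_i=h_0w_1\cdots w_{i-1}h_{i-1}w_iH.$$
Since $h_{i-1}\in H$, we have $y_{i-1}=h_0w_1\cdots w_{i-1}h_{i-1}H$. So with the representative $h_0\cdots h_{i-1}$ of $p_i$, the vertices $y_{i-1}$ and $y_i$ are the neighbors of $p_i$ with labels $1$ and $w_i$. As $h_r\in H$, $y_r=gH$. Hence $y_0,p_1,y_1,\dots,p_r,y_r$ is an edge path from $H$ to $gH$.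

**Step 3: the path does not backtrack.** At $p_i$ this is clear: $y_{i-1}\ne y_i$, because $w_i\ne1$. At $y_i$ with $1\le i<r$ we must show $p_i\ne p_{i+1}$. Suppose $p_i=p_{i+1}$. Then $v_i=v_{i+1}=:v$, because $P$ is a disjoint union over $W$, and $w_ih_i\in K_v$. So $h_i\in K_v\cap H$. Now $K_v\cap H=L_v$: if $sl\in H$ with $s\in G_v$, $l\in L_v\le H$, then $s\in H\cap G_v=1$ by (6). So $h_i\in L_v$, and $h_i$ commutes with $w_{i+1}\in G_v$. Therefore
$$w_ih_iw_{i+1}=(w_iw_{i+1})h_i,$$
and replacing the left side by the right side in the word, with $h_i$ still spelled by the same letters, gives a word for $g$ that is shorter by one letter, or by two if $w_iw_{i+1}=1$. This contradicts minimality.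

**Step 4: conclusion.** An edge path without backtracking in a tree is the geodesic. By (2), $d_W(H,gH)=\sum_i\delta_{p_i}(y_{i-1},y_i)=\sum_i\ell_{v_i}(w_i)$, which is what Step 1 needed, so (7) holds. In particular, if the word has no letter from $W_c$, then $gH_c=H_c$. So $(gH_c)_c$ lies in $\bigoplus_cT_c$ and $d$ is finite (it is left-invariant because each $d_{W_c}$ is). It is symmetric and satisfies the triangle inequality, and $d(1,g)=0$ forces $k=0$, that is, $g=1$. If $d(1,g)\le r$, then by (7) each letter $g_i$ has $\ell_{u_i}(g_i)\le r$. There are at most $r$ letters, because each has $\ell_{u_i}(g_i)\ge1$. By (5) only finitely many such $g$ exist, so $d$ is proper. For $1\ne g\in G_v$ the one-letter word is minimal, so $d(1,g)=\ell_v(g)$. The map $g\mapsto(gH_c)_c$ is isometric by the definition of $d$. $\square$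

**Example.** Let $G=\mathbb Z/2*\mathbb Z/2$ with generators $s\in G_u$, $t\in G_v$, and use the two singletons. Each tree is a line, because every vertex has two neighbors. Its $T$-vertices are spaced by $w_u$ in the first tree and by $w_v$ in the second. The element $(st)^n$, $n\ge0$, has $n$ letters of each kind, so it lies at distance $nw_u$ in the first line and $nw_v$ in the second: the group is embedded as a staircase in a product of two lines.

For finite $\Gamma$, Proposition 1 with singletons reduces the question to two problems: show that a tree of spaces with pieces $G_v$ has APC, and show that finite products preserve APC.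

## 5. Covering a tree of spaces

A natural first attempt is to fix $x_0\in T$, let $p$ be the last $P$-vertex on $[x_0,x]$, and group the points $x$ by $p$ and by the member of a cover of $N(p)$ that contains $x$. This fails already near $x_0$. If two pieces $p\ne p'$ meet at $x_0$ and contain points $x\in N(p)$, $x'\in N(p')$ at distance $1$ from $x_0$, then $d(x,x')=2$, although $x,x'$ have different last pieces. So different $p$ need not give $R$-separated sets. The remedy is to choose the piece not at $x$ but a definite distance before $x$. Then two points with different pieces must branch well before either of them, and this forces them apart.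

The distance from $x_0$ must also be cut into shells to keep the sets bounded, and adjacent shells touch: on $T=\mathbb Z$ with $x_0=0$ and shells $[mL,(m+1)L)$, $L$ a positive integer, the points $2L-1$ and $2L$ lie in different shells at distance $1$. So adjacent shells need different families. This is harmless for asymptotic dimension. For APC it means that we apply the hypothesis on the pieces twice, once to the odd-numbered and once to the even-numbered $R_j$.

Let $(T,d)$ be a tree of spaces as in Section 1. Say that $\{N(p)\}$ *admits $k$ families for* a sequence $(S_i)$ if there are $B<\infty$ and, for each $p$, families $\mathcal U_p^1,\dots,\mathcal U_p^k$ that together cover $N(p)$, with $\mathcal U_p^i$ being $S_i$-disjoint and all members of diameter at most $B$. Note that $k$ and $B$ do not depend on $p$.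

**Proposition 2.** Let $0<R_1\le R_2\le\cdots$. If $\{N(p)\}$ admits $k$ families for $(R_{2i-1})_i$ and $k$ families for $(R_{2i})_i$, then $T$ is covered by uniformly bounded families $\mathcal W^1,\dots,\mathcal W^{2k}$ with $\mathcal W^j$ being $R_j$-disjoint.

**Step 1: levels and delayed pieces.** Here we attach to each point the data by which we group it. Let $\mathcal U_p^i$ be the families for $(R_{2i-1})$ and $\mathcal U'^i_p$ those for $(R_{2i})$, with a common bound $B$. Put
$$R=R_{2k},\qquad L=2R.$$
Fix $x_0\in T$ and write $|x|=d(x_0,x)$. If $[x_0,x]$ is $x_0,p_1,x_1,\dots,p_l,x_l=x$, then by (2) and (3)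
$$0=|x_0|<|x_1|<\dots<|x_l|,\qquad d(x_i,x)=|x|-|x_i|.$$
The level of $x$ is $m=\lfloor|x|/L\rfloor$. Let $m\ge1$ and put $t=mL-R>0$. Since $|x_0|=0<t$ and $|x_l|=|x|\ge mL>t$, there is a least $j\ge1$ with $|x_j|\ge t$. Set $p(x)=p_j$ and $q(x)=x_j\in N(p(x))$. Then $q(x)=\pi_{p(x)}(x)$, and
$$d(q(x),x)=|x|-|q(x)|<(m+1)L-t=3R.\tag{8}$$

**Step 2: same level, same piece.** Let $x,y$ have the same level $m\ge1$ and $p(x)=p(y)=p$. By (4), $d(x,y)\ge\delta_p(q(x),q(y))$.

**Step 3: same level, different pieces.** Let $x,y$ have the same level $m\ge1$ and $p(x)\ne p(y)$. We show $d(x,y)\ge R$. Let $(x_i,p_i)$ and $(y_i,p_i')$ be the vertices of $[x_0,x]$ and $[x_0,y]$, and let $z$ be the last vertex of their common initial segment.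

Suppose first that $z\in T$, so $z=x_i=y_i$ for some $i$. If $|z|\ge t$, then the least index $j$ with $|x_j|\ge t$ satisfies $j\le i$, so it and $p_j$ are read off from the common segment, and $p(x)=p(y)$, a contradiction. So $|z|<t$. As $z\in[x,y]$, (3) gives
$$d(x,y)=(|x|-|z|)+(|y|-|z|)\ge2(mL-t)=2R.$$

Suppose now that $z\in P$. Then $z=p_{i+1}=p_{i+1}'$, $x_i=y_i$ and $x_{i+1}\ne y_{i+1}$ for some $i$. As before, $|x_i|<t$. If both $|x_{i+1}|\ge t$ and $|y_{i+1}|\ge t$, then $i+1$ is the index chosen for both points, and $p(x)=z=p(y)$, a contradiction. So one of the two, say $|y_{i+1}|$, is less than $t$. The other case is symmetric. Since $y_{i+1}\in[x,y]$,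
$$d(x,y)\ge d(y_{i+1},y)=|y|-|y_{i+1}|>mL-t=R.$$

**Step 4: the families.** For $m\ge1$, $p\in P$, $U\subset N(p)$ put
$$E(m,p,U)=\{x:\ x\text{ has level }m,\ p(x)=p,\ q(x)\in U\}.$$
For $1\le i\le k$ let
$$\mathcal W^{2i-1}=\{E(m,p,U):m\text{ odd},\ p\in P,\ U\in\mathcal U_p^i\},$$
$$\mathcal W^{2i}=\{E(m,p,U):m\ge2\text{ even},\ p\in P,\ U\in\mathcal U'^i_p\},$$
and add to $\mathcal W^2$ the set $\{x:|x|<L\}$ of all points of level $0$. These families cover $T$: a point of level $m\ge1$ has $q(x)\in N(p(x))$, and $N(p(x))$ is covered by the $\mathcal U^i_{p(x)}$ and also by the $\mathcal U'^i_{p(x)}$.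

**Step 5: uniform boundedness.** For $x,y\in E(m,p,U)$ we have $d(q(x),q(y))=\delta_p(q(x),q(y))\le B$ by (4), so by (8) $d(x,y)\le3R+B+3R=B+6R$. The set of level $0$ has diameter at most $2L$.

**Step 6: disjointness.** Let $x,y$ lie in distinct members of one family $\mathcal W^j$. If their levels differ, they differ by at least $2$, since they have the same parity. Then $d(x,y)\ge\big||x|-|y|\big|\ge L\ge R_j$. If the levels agree, they are at least $1$, since level $0$ is a single set. If moreover $p(x)\ne p(y)$, then $d(x,y)\ge R\ge R_j$ by Step 3. If also $p(x)=p(y)=p$, then $q(x),q(y)$ lie in distinct members of one family of subsets of $N(p)$. This is $\mathcal U_p^i$ with $j=2i-1$, or $\mathcal U'^i_p$ with $j=2i$, and it is $R_j$-disjoint in both cases. Step 2 gives $d(x,y)\ge R_j$. $\square$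

**Check on the line.** Let $T=\mathbb Z$ with two-point pieces of diameter $1$, $k=1$, $\mathcal U_p^1=\mathcal U'^1_p=\{N(p)\}$, $x_0=0$, and $R=R_2$ an integer. All positive $x$ of level $m\ge1$ have $q(x)=mL-R$, so Proposition 2 returns the blocks $[mL,(m+1)L)$ and their mirror images, odd $m$ in $\mathcal W^1$ and even $m$ in $\mathcal W^2$, with the two blocks next to $0$ merged into one.

**Corollary 3.** Let $W\subset V$ be independent. If all $G_v$, $v\in W$, have APC, then $T_W$ has APC. If $W=\{u\}$, then $\operatorname{asdim}T_W\le2\operatorname{asdim}G_u+1$.

*Proof.* The pieces are copies of $(G_v,\ell_v)$, $v\in W$. The point to check is that $k$ and $B$ can be chosen for all $v\in W$ at once, although $W$ may be infinite. Let $(S_i)$ be a nondecreasing sequence of positive numbers. If $w_v\ge S_1$, the single family of all singletons of $G_v$ covers $G_v$, is $S_1$-disjoint and has bound $0$. Only finitely many $v$ have $w_v<S_1$, and each of these $G_v$ has APC, so it has finitely many families for $(S_i)$ with a finite bound. Take the maximum of these finitely many numbers of families (and $1$) as $k$, the maximum of the bounds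 as $B$, and pad with empty families. Then $\{N(p)\}$ admits $k$ families for $(S_i)$. Given $R_1\le R_2\le\cdots$, apply this to $(R_{2i-1})$ and to $(R_{2i})$, enlarge to a common $k$, and use Proposition 2.

For the second claim we may assume $\operatorname{asdim}G_u<\infty$. Use the constant sequence $R_i=r$ and $k=\operatorname{asdim}G_u+1$. Proposition 2 gives $2k=2\operatorname{asdim}G_u+2$ uniformly bounded $r$-disjoint families. $\square$

## 6. Finite products and finite graphs

For asymptotic dimension, products are easy. If $\mathcal U^0,\dots,\mathcal U^a$ and $\mathcal V^0,\dots,\mathcal V^b$ are uniformly bounded $r$-disjoint families covering $X$ and $Y$, then the families $\{U\times U':U\in\mathcal U^i,U'\in\mathcal V^j\}$ cover $X\times Y$ (with the $\ell^1$-metric), are uniformly bounded, and are $r$-disjoint. So $\operatorname{asdim}(X\times Y)\le(a+1)(b+1)-1$, and finite products of spaces of finite asymptotic dimension have finite asymptotic dimension.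

For APC the same idea gets stuck on bookkeeping. Take families $\mathcal U^1,\dots,\mathcal U^n$ for $X$ and $\mathcal V^1,\dots,\mathcal V^k$ for $Y$, both for $(R_i)$. The $nk$ product families must be numbered $1,\dots,nk$, and the one with number $N$ must be $R_N$-disjoint. But the product of $\mathcal U^i$ and $\mathcal V^j$ is only known to be $\min(R_i,R_j)$-disjoint, and $\min(i,j)\le\min(n,k)$. The disjointness must therefore be arranged before the families are chosen: each index $m$ for $Y$ gets its own block of indices for $X$, and $Y$ is asked for enough disjointness to serve the whole block.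

**Proposition 4.** If $X,Y$ have APC, then so does $X\times Y$ with the $\ell^1$-metric.

*Proof.* Let $R_1\le R_2\le\cdots$. **Step 1: blocks for $X$.** Put $n_0=0$. For $m=1,2,\dots$ apply APC of $X$ to the tail $R_{n_{m-1}+1}\le R_{n_{m-1}+2}\le\cdots$. This gives $n_m>n_{m-1}$ and uniformly bounded families $\mathcal U^j$, for $j$ in the block $B_m=\{n_{m-1}+1,\dots,n_m\}$, that cover $X$, with $\mathcal U^j$ being $R_j$-disjoint. Each block covers $X$ by itself.

**Step 2: families for $Y$.** Apply APC of $Y$ to the sequence $S_m=R_{n_m}$, which is now defined for all $m$. There are uniformly bounded families $\mathcal V^1,\dots,\mathcal V^k$ that cover $Y$, with $\mathcal V^m$ being $R_{n_m}$-disjoint.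

**Step 3: products.** For $m\le k$ and $j\in B_m$ let $\mathcal W^j=\{U\times U':U\in\mathcal U^j,U'\in\mathcal V^m\}$. Two distinct members differ in the first factor, so they are at distance at least $R_j$, or in the second, so they are at distance at least $R_{n_m}\ge R_j$. The finitely many families $\mathcal W^1,\dots,\mathcal W^{n_k}$ are uniformly bounded. Given $(x,y)$, choose $m$ with $y$ in a member of $\mathcal V^m$, then $j\in B_m$ with $x$ in a member of $\mathcal U^j$. So they cover. $\square$

**Proof of Theorem A.** Let $\Gamma$ be finite and let all $G_v$ have APC. Use the partition of $V$ into singletons. By Proposition 1, $G$ with the proper left-invariant metric $d$ embeds isometrically into the finite $\ell^1$-product $\prod_{v\in V}T_{\{v\}}$. Each factor has APC by Corollary 3, the product has APC by Proposition 4 (applied repeatedly), and so its subspace $G$ has APC. The converse was seen in Section 2. $\blacksquare$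

So the answer to the question is yes.

## 7. Infinite sums: a circular choice, and covers with many good indices

For infinite $\Gamma$, Proposition 1 may need infinitely many trees. So we ask when an infinite sum $X=\bigoplus_kX_k$ has APC, where $\operatorname{asdim}X_k<\infty$ and $X_k$ is $w_k$-discrete with $w_k\to\infty$.

Try to proceed as for products. Given $(R_i)$, all factors with $w_k\ge R_1$ are $R_1$-discrete. Let $A$ be the product of the finitely many others and $a=\operatorname{asdim}A$. If $a=0$, one family suffices, as we shall see. If $a\ge1$, we need at least one more family, and a family $\mathcal U^2$ must be $R_2$-disjoint also in the directions of the remaining factors, which are only known to be $R_1$-discrete. If we plan to use $N$ families in all, the factors with $w_k\ge R_N$ are so discrete that they cause no trouble. But the finitely many factors in between, with $R_1\le w_k<R_N$, have a product $D$ of some asymptotic dimension $b$. Covering $A\times D$ in the obvious way takes $(a+1)(b+1)$ families. So we would need $N\ge(a+1)(b+1)$, while $b$ depends on $N$ through $R_N$, and the choice is circular.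

To escape, the number of families for $A\times D$ must depend on $a$ alone, whatever $b$ is. We shall achieve $a+1$. The tool is a cover with many more families than the dimension requires, in which each point is well inside a member of nearly all of them.

Write $N_s(U)=\{y:d(y,u)<s\text{ for some }u\in U\}$ and let $B(y,r)$ be the open ball.

**Lemma 5.** Let $\operatorname{asdim}Y\le n$, $q\ge n+1$, $r>0$. There are uniformly bounded $r$-disjoint families $\mathcal W^1,\dots,\mathcal W^q$ in $Y$ such that for each $y\in Y$ there are at least $q-n$ indices $i$ for which $B(y,r)$ is contained in a member of $\mathcal W^i$.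

**Example: $Y=\mathbb Z$, $n=1$.** Let $r\ge1$ and $q\ge2$ be integers, and let $M\ge4r$ be an integer. For $1\le c\le q$ remove from $\mathbb Z$ all points at distance less than $r$ from the numbers $(qk+c)M$, $k\in\mathbb Z$, and let $\mathcal W^c$ consist of the remaining intervals. Consecutive intervals are at distance $2r$. If $B(y,r)$ is in no member of $\mathcal W^c$, then it meets a removed gap, so $y$ is at distance less than $2r$ from some $(qk+c)M$. Since distinct multiples of $M$ are at least $4r$ apart, this happens for at most one $c$. So at least $q-1$ indices are good, as claimed.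

**Proof of Lemma 5.** We use induction on $q$. For brevity, call $i$ *good for $y$* if $B(y,r)$ lies in a member of the $i$-th family.

**Step 1: $q=n+1$.** Take $n+1$ uniformly bounded $3r$-disjoint families covering $Y$, and replace each member $U$ by $N_r(U)$. The new families are uniformly bounded. They are $r$-disjoint, since $d(y,u)<r$, $d(y',u')<r$, $d(u,u')\ge3r$ give $d(y,y')>r$. If $y\in U$, then $B(y,r)\subset N_r(U)$, so each $y$ has at least one good index, and $q-n=1$.

**Step 2: fattening the old families.** For the passage from $q$ to $q+1$, take $\mathcal W^1,\dots,\mathcal W^q$ as in the lemma for the parameter $9r$. Put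
$$I(y)=\{i:y\in\textstyle\bigcup\mathcal W^i\},\qquad E(y)=\{i:y\in N_{3r}(\textstyle\bigcup\mathcal W^i)\}\supset I(y).$$
By hypothesis $|I(y)|\ge q-n$. For $i\le q$ let $\mathcal W'^i=\{N_{4r}(U):U\in\mathcal W^i\}$. It is uniformly bounded, and it is $r$-disjoint because $9r-4r-4r=r$. If $i\in E(y)$, then $d(y,u)<3r$ for some $u\in U\in\mathcal W^i$, so $B(y,r)\subset N_{4r}(U)$ and $i$ is good for $y$.

**Step 3: a new family for the points that have too few good indices.** We need $q+1-n$ good indices. The points that may fall short are those with $|E(y)|\le q-n$. For such $y$, $q-n\le|I(y)|\le|E(y)|\le q-n$, so $I(y)=E(y)$ has exactly $q-n$ elements. For $S\subset\{1,\dots,q\}$ with $|S|=q-n$ put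
$$Y_S=\{y:I(y)=E(y)=S\}.$$
Let $y\in Y_S$, $y'\in Y_{S'}$ and $d(y,y')<3r$. If $i\in S=I(y)$, then $y\in\bigcup\mathcal W^i$, so $y'\in N_{3r}(\bigcup\mathcal W^i)$ and $i\in E(y')=S'$. Thus $S\subset S'$, and $S=S'$ because the cardinalities agree. Hence different $Y_S$ are at distance at least $3r$. So the sets
$$Y_S\cap U\qquad(|S|=q-n,\ U\in\mathcal W^{\min S})$$
form a $3r$-disjoint family: for different $S$ by what we just saw, and for equal $S$ because $\mathcal W^{\min S}$ is $9r$-disjoint. Those with fixed $S$ cover $Y_S$, since $\min S\in S=I(y)$ for $y\in Y_S$ ($S\neq\emptyset$ as $q-n\ge1$). Put $\mathcal W'^{q+1}=\{N_r(Y_S\cap U)\}$ for all these $S$ and $U$. It is uniformly bounded and $r$-disjoint, as in Step 1.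

**Step 4: counting.** If $|E(y)|\ge q+1-n$, then $y$ has enough good indices by Step 2. Otherwise $y\in Y_S$ with $S=E(y)$. The $q-n$ elements of $E(y)$ are good, and so is $q+1$, because $y$ lies in some $Y_S\cap U$ and $B(y,r)\subset N_r(Y_S\cap U)$. $\square$

## 8. Sums of spaces of finite asymptotic dimension

**Proposition 6.** Let $X_1,X_2,\dots$ be a finite or infinite sequence of pointed metric spaces with $\operatorname{asdim}X_k<\infty$, $X_k$ being $w_k$-discrete, with $w_k\to\infty$ if the sequence is infinite. Then $X=\bigoplus_kX_k$ with the $\ell^1$-metric has APC.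

**Step 1: splitting the sum.** The aim is to reduce to a product of two spaces of finite asymptotic dimension. Let $R_1\le R_2\le\cdots$. Choose $m$ with $w_k\ge R_1$ for $k>m$, and put $A=\prod_{k\le m}X_k$, $a=\operatorname{asdim}A<\infty$.

If $a=0$, let $\mathcal U$ be a uniformly bounded $R_1$-disjoint cover of $A$. Then $\{U\times\{e\}:U\in\mathcal U,\ e\in\bigoplus_{k>m}X_k\}$ is a uniformly bounded cover of $X$. It is $R_1$-disjoint, because $\bigoplus_{k>m}X_k$ is $R_1$-discrete. One family suffices.

Let $a\ge1$ and put $R=R_{a+1}$. Choose $m'\ge m$ with $w_k\ge R$ for $k>m'$, and put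
$$D=\prod_{m<k\le m'}X_k,\qquad b=\operatorname{asdim}D<\infty,\qquad D''=\bigoplus_{k>m'}X_k.$$
Then $X=A\times D\times D''$, $D$ is $R_1$-discrete and $D''$ is $R$-discrete. Note the order of choices: $(R_i)$, then $a$, then $R$, then $D$ and $b$.

It suffices to cover $A\times D$ by uniformly bounded families $\mathcal V^1,\dots,\mathcal V^{a+1}$ with $\mathcal V^1$ being $R_1$-disjoint and $\mathcal V^2,\dots,\mathcal V^{a+1}$ being $R$-disjoint. Indeed, the families $\{V\times\{e\}:V\in\mathcal V^i,\ e\in D''\}$ then cover $X$ and are uniformly bounded. They are $R_i$-disjoint, because $R\ge R_i$ for $i\le a+1$ and $D''$ is $R$-discrete.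

**The plan for $A\times D$.** The first family need only be $R_1$-disjoint, so it may treat the slices $A\times\{e\}$ independently. We cover each slice by a family of subsets of $A$ whose choice depends on a color $\kappa(e)$. What is missed are the pairs $(z,e)$ for which $z$ is uncovered by the family of color $\kappa(e)$. By Lemma 5, each $z$ has at most $a$ bad colors, even when we allow for some room around $z$. So only those $e$ with $\kappa(e)$ in a set of at most $a$ colors matter near $z$. We choose $\kappa$ so that any $a$ colors together can be handled by one single family of subsets of $D$. This is what removes $b$ from the count.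

**Step 2: coloring $D$.** Put $q'=ab+1$. As $a\ge1$, $q'\ge b+1$. By Lemma 5 (with $n=b$ and parameter $R$) there are uniformly bounded $R$-disjoint families $\mathcal Y^1,\dots,\mathcal Y^{q'}$ in $D$ such that each $e\in D$ lies in $\bigcup\mathcal Y^i$ for at least $q'-b$ indices $i$. So the color
$$\kappa(e)=\{i:e\notin\textstyle\bigcup\mathcal Y^i\}\subset\{1,\dots,q'\}$$
has $|\kappa(e)|\le b$ for all $e\in D$. Let $Q$ be a finite set that has all subsets of $\{1,\dots,q'\}$ among its elements, and with $|Q|\ge a+1$ (add dummy elements if necessary). These are the colors.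

**Step 3: families in $A$.** Let $r=(a+1)R$. By Lemma 5 (with $n=a$, $q=|Q|$) there are uniformly bounded $r$-disjoint families $\mathcal W^c$, $c\in Q$, in $A$ such that for every $z\in A$ we have $B(z,r)\subset\bigcup\mathcal W^c$ for all but at most $a$ elements $c\in Q$. Put $F_c=A\setminus\bigcup\mathcal W^c$ and, for $0\le j\le a$,
$$S_j(z)=\{c\in Q:\text{there is }z'\in F_c\text{ with }d(z,z')\le jR\}.$$
So $S_j(z)$ is the set of colors that are bad somewhere within $jR$ of $z$, and $S_0(z)=\{c:z\in F_c\}$. Clearly $S_0(z)\subset S_1(z)\subset\dots\subset S_a(z)$. If $c\in S_j(z)$, then $B(z,r)$ meets $F_c$, since $jR\le aR<r$. Hence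
$$|S_j(z)|\le a\qquad(0\le j\le a).\tag{9}$$

**Step 4: the first family.** Let
$$\mathcal V^1=\{U\times\{e\}:e\in D,\ U\in\mathcal W^{\kappa(e)}\}.$$
It is uniformly bounded, since $Q$ is finite. It is $R_1$-disjoint: for different $e$ because $D$ is $R_1$-discrete, and for equal $e$ because $\mathcal W^{\kappa(e)}$ is $r$-disjoint and $r\ge R_1$. It misses exactly the pairs $(z,e)$ with $z\in F_{\kappa(e)}$, that is, with $\kappa(e)\in S_0(z)$.

**The case $a=1$ by hand.** Here one further family, $R$-disjoint with $R=R_2$, must cover all pairs $(z,e)$ with $z\in F_{\kappa(e)}$. By (9), $|S_1(z)|\le1$, so the sets $F_c$ for different $c$ are more than $R$ apart: if $z\in F_c$ and $z'\in F_{c'}$ have $d(z,z')\le R$, then $c,c'\in S_1(z)$, so $c=c'$. Fix a color $c=\kappa(e)$ that occurs. It is a set of at most $b$ elements of $\{1,\dots,b+1\}$, so we can choose $i(c)\notin c$, and every $e$ of color $c$ lies in $\bigcup\mathcal Y^{i(c)}$. Choose $c'\in Q$ with $c'\ne c$. As $S_0(z)=\{c\}$ for $z\in F_c$, we have $F_c\subset\bigcup\mathcal W^{c'}$. The sets $(F_c\cap U)\times(\{e:\kappa(e)=c\}\cap C)$ with $U\in\mathcal W^{c'}$, $C\in\mathcal Y^{i(c)}$,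 taken over all occurring $c$, form the required family. For $a\ge2$ the bad sets can overlap, so we must group points $z$ by a whole set of colors. Points with different sets $S_0$ need not be far apart. They are far apart when the set does not change from one scale $jR$ to the next, and the next step uses this.

**Step 5: the remaining families.** Let $0\le j\le a-1$. For nonempty $S\subset Q$ with $|S|\le a$ let
$$Z_{j,S}=\{z\in A:S_j(z)=S_{j+1}(z)=S\},\qquad D_S=\{e\in D:\kappa(e)\in S\}.$$

*Separation.* Let $z\in Z_{j,S}$, $z'\in Z_{j,S'}$ and $d(z,z')\le R$. If $c\in S_j(z)$, there is $z''\in F_c$ with $d(z,z'')\le jR$, so $d(z',z'')\le(j+1)R$ and $c\in S_{j+1}(z')$. Thus $S=S_j(z)\subset S_{j+1}(z')=S'$. By symmetry $S'\subset S$, so $S=S'$. So for distinct $S$ the sets $Z_{j,S}$ are at distance at least $R$.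

*Covering $Z_{j,S}$ by one family.* As $|S|\le a<|Q|$, we can pick $c(S)\in Q\setminus S$. For $z\in Z_{j,S}$, $c(S)\notin S=S_j(z)\supset S_0(z)$, so $z\notin F_{c(S)}$. Hence $Z_{j,S}\subset\bigcup\mathcal W^{c(S)}$.

*Covering $D_S$ by one family.* The colors in $S\cap\kappa(D)$ are at most $a$ sets with at most $b$ elements each. So their union has at most $ab<q'$ elements, and we can pick $i(S)\in\{1,\dots,q'\}$ outside it. If $e\in D_S$, then $\kappa(e)\in S\cap\kappa(D)$, so $i(S)\notin\kappa(e)$, that is, $e\in\bigcup\mathcal Y^{i(S)}$. Hence $D_S\subset\bigcup\mathcal Y^{i(S)}$.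

Now let
$$\mathcal V^{j+2}=\{(Z_{j,S}\cap U)\times(D_S\cap C):\ \emptyset\ne S\subset Q,\ |S|\le a,\ U\in\mathcal W^{c(S)},\ C\in\mathcal Y^{i(S)}\}.$$
It is uniformly bounded, as there are only finitely many $S$. It is $R$-disjoint: for different $S$ by the separation of the $Z_{j,S}$, and for equal $S$ because $\mathcal W^{c(S)}$ is $r$-disjoint with $r\ge R$ and $\mathcal Y^{i(S)}$ is $R$-disjoint. Its union contains $Z_{j,S}\times D_S$ for every such $S$.

**Step 6: everything is covered.** Let $(z,e)$ be missed by $\mathcal V^1$, so $\kappa(e)\in S_0(z)$. By (9),
$$1\le|S_0(z)|\le|S_1(z)|\le\dots\le|S_a(z)|\le a.$$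
These are $a+1$ integers between $1$ and $a$ in nondecreasing order, so two neighbors coincide: $|S_j(z)|=|S_{j+1}(z)|$ for some $0\le j\le a-1$. As the sets are nested, $S_j(z)=S_{j+1}(z)=:S$. Then $z\in Z_{j,S}$. Also $\kappa(e)\in S_0(z)\subset S$, so $e\in D_S$. Thus $(z,e)$ is covered by $\mathcal V^{j+2}$. The families $\mathcal V^1,\dots,\mathcal V^{a+1}$ are as required in Step 1. $\square$

## 9. Countable graphs

**Proof of Theorem B.** "Only if" was seen in Section 2. Suppose that all $G_v$ have APC. Since $\Gamma[V_\infty]$ has finite chromatic number, $V_\infty=W_1\sqcup\dots\sqcup W_\chi$ with $\chi<\infty$ and all $W_c$ independent. Together with the singletons $\{u\}$, $u\in V\setminus V_\infty$, they form a partition of $V$ into independent sets. Proposition 1 embeds $G$, with a proper left-invariant metric, isometrically into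
$$T_{W_1}\times\dots\times T_{W_\chi}\times\bigoplus_{u\in V\setminus V_\infty}T_{\{u\}}\qquad(\ell^1\text{-metric}).$$
The first $\chi$ factors have APC by Corollary 3. This is where it matters that Corollary 3 allows infinite $W$. For $u\notin V_\infty$ we have $\operatorname{asdim}T_{\{u\}}\le2\operatorname{asdim}G_u+1<\infty$ by Corollary 3. Moreover $T_{\{u\}}$ is $w_u$-discrete by Section 3, and if $V\setminus V_\infty$ is infinite, then $w_u\to\infty$ along any enumeration of it, because each set $\{u:w_u\le r\}$ is finite. So the last factor has APC by Proposition 6. By Proposition 4 the finite product has APC, and so does its subspace $G$.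

For the two special cases: if all $\operatorname{asdim}G_v<\infty$, then all $G_v$ have APC and $V_\infty=\emptyset$, so the hypothesis on $\Gamma[V_\infty]$ holds for every countable $\Gamma$. If $\Gamma$ has finite chromatic number, then so does its subgraph $\Gamma[V_\infty]$. $\blacksquare$

**Examples.** Let $\Gamma$ be the complete graph on a countably infinite set and all $G_v=\mathbb Z$. Then $\mathfrak G\Gamma=\bigoplus_{\mathbb N}\mathbb Z$ has APC by the first special case. Its asymptotic dimension is infinite, since it contains $\mathbb Z^n$ for all $n$ and $\operatorname{asdim}\mathbb Z^n=n$ (textbook fact). Here $\Gamma$ has infinite chromatic number, but $V_\infty=\emptyset$. For the second special case, let $\Gamma$ have countably many vertices and no edges, and put $\bigoplus_{\mathbb N}\mathbb Z$ on each vertex. Now $V_\infty=V$ is independent, and Theorem B shows that the free product of countably many copies of $\bigoplus_{\mathbb N}\mathbb Z$ has APC. The embedding uses a single tree $T_V$.
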